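\title{The hyperfinite II$_1$ factor is not infinitely generic}

\begin{abstract}
We show that the hyperfinite II$_1$ factor $\mathcal R$ is not an infinitely generic $\mathcal R^{\mathcal U}$-embeddable factor, and is not even elementarily equivalent to one. An explicit sentence $\theta$ of continuous logic vanishes in $\mathcal R$ and is at least $1/400$ in every infinitely generic embeddable factor. The sentence speaks about approximate relative bicommutants of finite tuples, which are controlled by property~(T) of $SL_3(\mathbb Z)$; the lower bound comes from counting commutation patterns in a separable factor. Consequently there are existentially closed embeddable factors that are not elementarily equivalent, although all of them agree on $\sup\inf$-sentences.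
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\mathcal R$ is the hyperfinite II$_1$ factor, $\mathcal U$ is a fixed nonprincipal ultrafilter on $\mathbb N$, and II$_1$ factors are separable unless they are ultraproducts. An \emph{embedding} of tracial von Neumann algebras is a unital trace-preserving $*$-homomorphism. A II$_1$ factor is \emph{embeddable} if it embeds into the ultrapower $\mathcal R^{\mathcal U}$, and $\mathcal K_{\rm emb}$ denotes the class of embeddable factors. We write $\mathrm{Ball}(M)$ for the operator-norm unit ball of $M$ and $\|x\|_2=\tau(x^*x)^{1/2}$.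

We treat factors as structures of continuous logic. \emph{Atomic formulas} are the expressions $\mathrm{Re}\,\tau(p(x))$ and $\mathrm{Im}\,\tau(p(x))$, where $p$ is a $*$-polynomial in a tuple $x$ of noncommuting variables. \emph{Formulas} are obtained from these by applying continuous functions $\mathbb R^n\to\mathbb R$ and the quantifiers $\sup_x$ and $\inf_x$, which in $M$ range over $\mathrm{Ball}(M)$. A formula $\psi(x)$ has a real value $\psi^M(a)$ at each tuple $a$ from $\mathrm{Ball}(M)$. A \emph{sentence} is a formula without free variables, and $M\equiv N$ (\emph{elementary equivalence}) means that $\sigma^M=\sigma^N$ for all sentences $\sigma$; the models of $\mathrm{Th}(\mathcal R)$ are the algebras $M\equiv\mathcal R$. An embedding $\iota\colon M\to N$ is \emph{elementary} if $\psi^N(\iota(a))=\psi^M(a)$ for all formulas $\psi$ and all tuples $a$, and it is \emph{existential} if this holds for the formulas $\inf_x\psi(x,y)$ with $\psi$ quantifier-free and $x$ a finite tuple. We write $M\prec N$ if $M\subset N$ and the inclusion is elementary.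

Let $\mathcal K$ be a class of II$_1$ factors. There are two ways to single out its rich members. First, $M\in\mathcal K$ is \emph{existentially closed in $\mathcal K$}, or \emph{$\mathcal K$-e.c.}, if every embedding of $M$ into a member of $\mathcal K$ is existential: finitely many conditions on traces of $*$-polynomials with coefficients in $M$ that can be met in a larger member of $\mathcal K$ can be met approximately in $M$. The $\mathcal K_{\rm emb}$-e.c.\ factors are called \emph{e.c.\ embeddable factors}. Second, one can ask for a subclass $\mathcal G\subset\mathcal K$ in which the same transfer holds for all formulas: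
\begin{itemize}
\item[(i)] every member of $\mathcal K$ embeds into a member of $\mathcal G$;
\item[(ii)] every embedding between members of $\mathcal G$ is elementary.
\end{itemize}
The \emph{infinitely generic embeddable factors} are the infinitely generic structures for $\mathcal K_{\rm emb}$ in the sense of Robinson's infinite forcing. Equivalently, they form the maximal subclass of $\mathcal K_{\rm emb}$ with properties (i) and (ii); this description is the only one we use. Two facts are known.
\begin{itemize}
\item[(a)] Every infinitely generic embeddable factor is an e.c.\ embeddable factor, and every embeddable factor embeds into a member of each of the two classes.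
\item[(b)] $\mathcal R$ is an e.c.\ embeddable factor.
\end{itemize}
The following question comes from Goldbring's paper \cite{Goldbring}.
\begin{quote}
\emph{Is $\mathcal R$ an infinitely generic embeddable factor?}
\end{quote}
The question is posed under the Continuum Hypothesis (CH); no argument below uses it.

One would guess that the answer is yes. By (b), $\mathcal R$ passes the test that (a) imposes. The class $\{\mathcal R\}$ satisfies (ii), and the class of embeddable factors elementarily equivalent to $\mathcal R$ satisfies (i) (Proposition~\ref{prop:evidence}). Moreover, no sentence with only two blocks of quantifiers can tell $\mathcal R$ from an infinitely generic factor (Corollary~\ref{cor:main}). Nevertheless the answer is no. In the statements below, $\theta$ is the explicit sentence defined in \eqref{eq:theta}.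

\begin{theorem}\label{thm:emb}
Let $\mathcal G$ be any class of embeddable factors satisfying {\rm (i)} and {\rm (ii)} for $\mathcal K=\mathcal K_{\rm emb}$. Then $\theta^{\mathcal R}=0$ and $\theta^G\ge\frac1{400}$ for every $G\in\mathcal G$. Hence no $G\in\mathcal G$ is elementarily equivalent to $\mathcal R$, and $\mathcal R\notin\mathcal G$. In particular, $\mathcal R$ is not an infinitely generic embeddable factor.
\end{theorem}

Maximality of $\mathcal G$ plays no role, and embeddability enters only through two closure properties.

\begin{theorem}\label{thm:general}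
Let $\mathcal K$ be a nonempty class of separable II$_1$ factors such that
\begin{itemize}
\item[{\rm (K1)}] every separable II$_1$ factor that embeds into an ultraproduct over $\mathcal U$ of members of $\mathcal K$ belongs to $\mathcal K$;
\item[{\rm (K2)}] $P\in\mathcal K$ implies $M_n(P)\in\mathcal K$ for all $n$.
\end{itemize}
Let $\mathcal G\subset\mathcal K$ satisfy {\rm (i)} and {\rm (ii)}. Then $\theta^G\ge\frac1{400}$ for all $G\in\mathcal G$. Hence no $G\in\mathcal G$ is elementarily equivalent to $\mathcal R$. This applies to the class of embeddable factors and to the class of all separable II$_1$ factors. CH is not needed.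
\end{theorem}

\begin{corollary}\label{cor:main}
\begin{enumerate}
\item[{\rm (1)}] No model of $\mathrm{Th}(\mathcal R)$ is an infinitely generic embeddable factor. No embedding of $\mathcal R$ into an infinitely generic embeddable factor is elementary. For every infinitely generic embeddable factor $G$ and all nonprincipal ultrafilters $\mathcal V,\mathcal W$ we have $\mathcal R^{\mathcal V}\not\cong G^{\mathcal W}$.
\item[{\rm (2)}] There are e.c.\ embeddable factors that are not elementarily equivalent, namely $\mathcal R$ and any infinitely generic embeddable factor.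
\item[{\rm (3)}] All e.c.\ embeddable factors agree on all $\sup\inf$-sentences and on all $\inf\sup$-sentences, so no sentence of either form separates $\mathcal R$ from the infinitely generic embeddable factors. The separating sentence $\theta$ is of the form $\sup\inf\sup\inf\sup\inf$.
\end{enumerate}
\end{corollary}

Here a $\sup\inf$-sentence is a sentence $\sup_x\inf_y\psi(x,y)$ with $x,y$ finite tuples and $\psi$ quantifier-free, and likewise for longer prefixes.

After the tools in Section~\ref{sec:tools}, Section~\ref{sec:patterns} isolates the counting principle behind the proof and explains what a sentence must do to exploit it. Section~\ref{sec:sentence} defines $\theta$, Section~\ref{sec:R} computes $\theta^{\mathcal R}$, Sections~\ref{sec:growth} and~\ref{sec:lower} prove the lower bound, and Section~\ref{sec:cor} proves the corollary.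

\section{Tools}\label{sec:tools}

\subsection*{Tracial von Neumann algebras}
Let $M$ be a tracial von Neumann algebra, $U(M)$ its unitary group and $[a,b]=ab-ba$. For $X\subset U(M)$ a group, $X''$ denotes the von Neumann subalgebra that it generates. We use the following standard facts.
\begin{itemize}
\item[(V1)] $\|axb\|_2\le\|a\|\,\|x\|_2\,\|b\|$, and $\mathrm{Ball}(M)$ is complete in $\|\cdot\|_2$. Separability refers to $\|\cdot\|_2$. For a von Neumann subalgebra $A$, the trace-preserving conditional expectation $E_A$ is the restriction of the orthogonal projection $L^2(M)\to L^2(A)$; it maps $\mathrm{Ball}(M)$ into $\mathrm{Ball}(A)$, and $E_A(x)$ is the point of $A$ nearest to $x$.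
\item[(V2)] In a II$_1$ factor $M$, projections of equal trace are equivalent, nonzero corners $pMp$ are II$_1$ factors, each $M_k=M_k(\mathbb C)$ embeds, any two embeddings of $M_k$ are unitarily conjugate, and $\mathcal R$ embeds. Also $M_n(\mathcal R)\cong\mathcal R$, and $\mathcal R$ is the closure of an increasing union of subalgebras $A_n\cong M_{2^n}$; we write $E_n=E_{A_n}$, so that $\|x-E_n(x)\|_2\to0$.
\item[(V3)] If $(x_k)$ generates $N$ and $(\tilde x_k)$ is a family in $Q$ with $\tau(p(\tilde x))=\tau(p(x))$ for all $*$-monomials $p$, then $x_k\mapsto\tilde x_k$ extends to an embedding $N\to Q$.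
\item[(V4)] The ultraproduct $\prod_{\mathcal U}M_n$ consists of the norm-bounded sequences modulo those with $\lim_{\mathcal U}\|x_n\|_2=0$, with trace $\lim_{\mathcal U}\tau(x_n)$. Elements of its unit ball have representatives in the unit balls. Ultraproducts of II$_1$ factors are II$_1$ factors. The \emph{diagonal embedding} $\Delta\colon M\to M^{\mathcal U}$ sends $x$ to the constant sequence.
\end{itemize}
The basic quantity of this paper is the quantifier-free formula
\[
\chi(u,g)=\|[u,g]\|_2 .
\]
It is symmetric, $\chi(u,g)=\|gug^*-u\|_2$ if $g$ is unitary, and by (V1), on unit balls,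
\begin{equation}\label{eq:lip}
|\chi(u,g)-\chi(u',g')|\le 2\|u-u'\|_2+2\|g-g'\|_2 .
\end{equation}

\begin{lemma}[Averaging]\label{lem:avg}
Let $H\subset U(M)$ be a group, $c\in\mathrm{Ball}(M)$, and let $c_0$ be the orthogonal projection of $c$ onto the vectors of $L^2(M)$ fixed by all maps $\xi\mapsto h\xi h^*$, $h\in H$. Then $c_0\in\mathrm{Ball}(M)$, $c_0$ commutes with $H''$, and $\|c-c_0\|_2\le\sup_{h\in H}\chi(h,c)$.
\end{lemma}

\begin{proof}
Let $K$ be the closed convex hull of $\{hch^*:h\in H\}$ in $L^2(M)$. By (V1), $K\subset\mathrm{Ball}(M)$, and $K$ lies in the closed ball of radius $\sup_h\chi(h,c)$ about $c$. The unique element of minimal norm in $K$ is fixed by $H$, because $H$ preserves $K$ and the norm. The projection onto the fixed vectors takes the value $c_0$ on the orbit of $c$, hence on $K$, so this element is $c_0$. The elements commuting with $c_0$ form a weakly closed algebra containing $H$, hence $H''$.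
\end{proof}

\subsection*{Logic}
Every formula is bounded and uniformly $\|\cdot\|_2$-continuous on unit balls: atomic formulas are Lipschitz there by (V1), and both properties pass to connectives and quantifiers. Isomorphisms preserve all formulas. We use two theorems.
\begin{itemize}
\item[(L1)] (\L o\'s) $\psi^{\prod_{\mathcal U}M_n}((a_n)_n)=\lim_{\mathcal U}\psi^{M_n}(a_n)$. In particular $\Delta$ is elementary and $M^{\mathcal U}\equiv M$; this holds for every ultrafilter.
\item[(L2)] (Downward L\"owenheim--Skolem) Every separable subset of $Q$ lies in a separable $P\prec Q$. The II$_1$ factors are axiomatizable (Farah--Hart--Sherman), so $P$ is a II$_1$ factor if $Q$ is one.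
\end{itemize}
Infima of quantifier-free formulas can only decrease along embeddings. So if $\iota\colon M\to P$ and $\jmath\colon P\to Q$ are embeddings and $\jmath\iota$ is elementary, then for quantifier-free $\psi$
\begin{equation}\label{eq:sandwich}
\inf_{x\in M}\psi(x,a)\ \ge\ \inf_{x\in P}\psi(x,\iota a)\ \ge\ \inf_{x\in Q}\psi(x,\jmath\iota a)\ =\ \inf_{x\in M}\psi(x,a),
\end{equation}
and $\iota$ is existential. This gives the first half of fact (a) for any class.

\begin{lemma}\label{lem:ec}
If $\mathcal G\subset\mathcal K$ satisfies {\rm (i)} and {\rm (ii)}, then every $G\in\mathcal G$ is $\mathcal K$-e.c.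
\end{lemma}

\begin{proof}
Given $\iota\colon G\to P\in\mathcal K$, take $\jmath\colon P\to G'\in\mathcal G$ by (i). By (ii), $\jmath\iota$ is elementary; apply \eqref{eq:sandwich}.
\end{proof}

\begin{lemma}\label{lem:phi}
Let $M\subset N$ be an existential inclusion with $N$ separable. Then there is an embedding $\varphi\colon N\to M^{\mathcal U}$ with $\varphi|_M=\Delta$.
\end{lemma}

\begin{proof}
Let $(x_k)$ be dense in $\mathrm{Ball}(N)$ and $(a_k)$ dense in $\mathrm{Ball}(M)$. List the $*$-monomials $p_1,p_2,\dots$ in variables $X_k,Y_k$ so that $p_l$ involves only indices $k\le l$. The quantifier-free formula $\psi_n(X,Y)=\max_{l\le n}|\tau(p_l(X,Y))-\tau(p_l(x,a))|$ vanishes at $(x,a)$. Since the inclusion is existential, there is $x^{(n)}\in\mathrm{Ball}(M)^n$ with $\psi_n(x^{(n)},a)<1/n$. Put $\tilde x_k=(x^{(n)}_k)_n\in M^{\mathcal U}$, with zeros for $n<k$. Then $\tau(p_l(\tilde x,\Delta a))=\tau(p_l(x,a))$ for all $l$, and (V3) gives $\varphi$ with $\varphi(x_k)=\tilde x_k$ and $\varphi(a_k)=\Delta(a_k)$. By density $\varphi|_M=\Delta$.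
\end{proof}

\begin{lemma}\label{lem:Kemb}
The class $\mathcal K_{\rm emb}$ satisfies {\rm (K1)} and {\rm (K2)}.
\end{lemma}

\begin{proof}
Let $Q\subset\prod_{\mathcal U}P_n$ be separable with $P_n\subset\mathcal R^{\mathcal U}$, let $(x_k)$ be dense in $\mathrm{Ball}(Q)$, and list the $*$-monomials $p_l(X)$ as above. By (V4), the numbers $\tau(p_l(x))$, $l\le n$, are approximated within $1/2n$ by their values at a tuple from some $\mathrm{Ball}(P_{n'})\subset\mathrm{Ball}(\mathcal R^{\mathcal U})$, and these within $1/2n$ by their values at a tuple $x^{(n)}$ from $\mathrm{Ball}(\mathcal R)$. By (V3), $x_k\mapsto(x_k^{(n)})_n$ extends to an embedding $Q\to\mathcal R^{\mathcal U}$. For (K2), $M_n(P)\subset M_n(\mathcal R^{\mathcal U})=M_n(\mathcal R)^{\mathcal U}\cong\mathcal R^{\mathcal U}$.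
\end{proof}

The next proposition contains the evidence for a positive answer, including fact (b).

\begin{proposition}\label{prop:evidence}
Every embedding $\mathcal R\to\mathcal R^{\mathcal U}$ and every embedding $\mathcal R\to\mathcal R$ is elementary, and $\mathcal R$ is an e.c.\ embeddable factor. Every embeddable factor embeds into an embeddable factor $P\equiv\mathcal R$.
\end{proposition}

\begin{proof}
Let $\iota\colon\mathcal R\to\mathcal R^{\mathcal U}$ and let $a$ be a tuple from $\mathrm{Ball}(A_n)$. By (V2), $\iota|_{A_n}$ and $\Delta|_{A_n}$ are conjugate by a unitary of $\mathcal R^{\mathcal U}$, so $\psi^{\mathcal R^{\mathcal U}}(\iota a)=\psi^{\mathcal R^{\mathcal U}}(\Delta a)=\psi^{\mathcal R}(a)$ for every formula $\psi$. Such tuples are dense and $\psi$ is continuous, so $\iota$ is elementary. If $\iota\colon\mathcal R\to\mathcal R$, then $\Delta$ and $\Delta\iota$ are elementary, so $\psi^{\mathcal R}(\iota a)=\psi^{\mathcal R^{\mathcal U}}(\Delta\iota a)=\psi^{\mathcal R}(a)$. If $\mathcal R\to P\to\mathcal R^{\mathcal U}$ are embeddings, the composite is elementary and \eqref{eq:sandwich}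 applies. For the last claim, apply (L2) in $\mathcal R^{\mathcal U}$.
\end{proof}

\subsection*{Property (T)}
Let $\Gamma=SL_3(\mathbb Z)$, let $e_{ij}$ ($i\ne j$) be the elementary matrix with an entry $1$ in position $(i,j)$, and let $s_1,\dots,s_m$, $m=6$, list these matrices; they generate $\Gamma$. The group $\Gamma$ has property (T) (Kazhdan): there is $\kappa>0$ such that $\kappa\|\eta\|\le\sum_i\|\pi(s_i)\eta-\eta\|$ for all vectors $\eta$ of every unitary representation $\pi$ without nonzero invariant vectors. For an arbitrary $\pi$, with $P_{\rm inv}$ the projection onto the invariant vectors, apply this to $\eta=\xi-P_{\rm inv}\xi$ in the orthogonal complement of the invariant vectors: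
\begin{equation}\label{eq:T}
\|\xi-P_{\rm inv}\xi\|\le\kappa^{-1}\sum_{i=1}^m\|\pi(s_i)\xi-\xi\| .
\end{equation}
We fix such a $\kappa$ and put $L=2/\kappa$ and $\delta=1/100$.

\section{Commutation patterns}\label{sec:patterns}

A \emph{Rademacher sequence} in $M$ is a sequence $r_1,r_2,\dots$ of commuting self-adjoint unitaries with $\tau(r_{j_1}\cdots r_{j_l})=0$ for $l\ge1$ and distinct indices. For $g\in\mathrm{Ball}(M)$ we have $0\le\chi(r_j,g)\le2$. We say that $g$ \emph{realizes} the pattern $S\subset\mathbb N$ \emph{with error $\eta$} if $\chi(r_j,g)<\eta$ for $j\notin S$ and $\chi(r_j,g)>2-\eta$ for $j\in S$, and \emph{exactly} if these numbers are $0$ and $2$.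

\begin{example}\label{ex:pauli}
Write $\mathcal R=\bigotimes_{j\ge1}M_2$ with $A_n$ the first $n$ tensor factors. Let $Z=\mathrm{diag}(1,-1)$ and let $X$ be the $2\times2$ flip matrix, so $XZX^*=-Z$. Let $Z_j,X_j$ be the copies in the $j$-th factor. Since $\tau(Z)=0$, the sequence $r_j=Z_j$ is a Rademacher sequence. For finite $S$, the unitary $g_S=\prod_{j\in S}X_j$ satisfies $g_Sr_jg_S^*=-r_j$ for $j\in S$ and $g_Sr_jg_S^*=r_j$ otherwise, so it realizes $S$ exactly. For infinite $S$ no $g\in\mathrm{Ball}(\mathcal R)$ realizes $S$, even with error $1$: for $j>n$ the element $r_j$ commutes with $E_n(g)$, so $\chi(r_j,g)\le2\|g-E_n(g)\|_2\to0$. In $\mathcal R^{\mathcal U}$, however, $(g_{S\cap\{1,\dots,J\}})_J$ realizes $S$ exactly. So $\mathcal R$ realizes countably many patterns and $\mathcal R^{\mathcal U}$ realizes all of them.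
\end{example}

Both halves of the example hold in general.

\begin{lemma}\label{lem:realize}
Let $(r_j)$ be a Rademacher sequence in a II$_1$ factor $M$. For every $S\subset\mathbb N$ there is $g_S\in U(M^{\mathcal U})$ that realizes $S$ exactly with respect to $(\Delta(r_j))$.
\end{lemma}

\begin{proof}
Let $\epsilon_j=-1$ for $j\in S$ and $\epsilon_j=1$ otherwise. Fix $J$. For $\omega\in\{\pm1\}^J$ put $p_\omega=\prod_{j\le J}\frac12(1+\omega_jr_j)$. These are orthogonal projections with sum $1$, with $r_j=\sum_\omega\omega_jp_\omega$, and with $\tau(p_\omega)=2^{-J}$, as one sees by expanding the product. Let $\epsilon\omega=(\epsilon_j\omega_j)_{j\le J}$. By (V2) there are $v_\omega\in M$ with $v_\omega^*v_\omega=p_\omega$ and $v_\omega v_\omega^*=p_{\epsilon\omega}$. Then $g_{S,J}=\sum_\omega v_\omega$ is unitary and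
\[
g_{S,J}\,r_j\,g_{S,J}^*=\sum_\omega\omega_j\,p_{\epsilon\omega}=\epsilon_j\sum_\omega(\epsilon\omega)_j\,p_{\epsilon\omega}=\epsilon_jr_j\qquad(j\le J).
\]
Put $g_S=(g_{S,J})_J$. For each $j$ the relation holds for all $J\ge j$ and $\mathcal U$ is nonprincipal, so $\chi(\Delta r_j,g_S)=|\epsilon_j-1|$.
\end{proof}

\begin{lemma}\label{lem:count}
Let $(r_j)$ be a Rademacher sequence in a separable $M$ and let $\eta<1$. Then only countably many patterns are realized in $\mathrm{Ball}(M)$ with error $\eta$.
\end{lemma}

\begin{proof}
Let $g,h$ realize $S\ne T$, say $j\in S\setminus T$. By \eqref{eq:lip}, $2-2\eta<\chi(r_j,g)-\chi(r_j,h)\le2\|g-h\|_2$. So elements realizing distinct patterns are more than $1-\eta$ apart, and a separable metric space has no uncountable separated subset.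
\end{proof}

Let $M\in\mathcal G$. By Lemma~\ref{lem:realize} and (i), each pattern $S$ is realized in some extension $N_S\in\mathcal G$ of $M$, and by (ii) whatever is true in $M$ stays true in $N_S$. We look for a sentence which, if true in $M$, forces every pattern realized in $N_S$ to be realized in $M$, against Lemma~\ref{lem:count}, and which is true in $\mathcal R$. Its shape is ``for every $g$ there is $z$ with the same pattern as $g$'', and there are two difficulties. A formula cannot name infinitely many $r_j$, so they must be captured in a set defined from a finite tuple $y$. And the witness $z\in N_S$ must be forced to lie near $M$, so it must be taken from a set, defined from a finite tuple $w$ in $M$, that does not grow when $M$ is replaced by $N_S$. One kind of set serves both purposes: a quantitative version of the relative bicommutant. The sentence will hold in $\mathcal R$ because there these sets are nearly finite-dimensional and carry only finitely many patterns up to a fixed error.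

\section{Approximate bicommutants and the sentence}\label{sec:sentence}

Write $a\mathbin{\dot-}b=\max(a-b,0)$. For $y\in\mathrm{Ball}(M)^m$ and $b\in\mathrm{Ball}(M)$ let
\[
\beta_M(y,b)=\sup_c\Big(\chi(c,b)\mathbin{\dot-}L\sum_{i=1}^m\chi(c,y_i)\Big).
\]
Thus $\beta_M(y,b)\le s$ means that $\chi(c,b)\le s+L\sum_i\chi(c,y_i)$ for all $c\in\mathrm{Ball}(M)$: whatever almost commutes with $y$ almost commutes with $b$, at the fixed rate $L$. If $\beta_M(y,b)=0$, then $b$ lies in the relative bicommutant of $y$. For $y=(1,\dots,1)$ in a factor, $\beta_M(y,b)=0$ exactly when $b$ is a scalar. The converse inclusion is where a fixed rate is a real restriction.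

\begin{example}\label{ex:clock}
Let $k$ be even, $\zeta=e^{2\pi i/k}$, and let $A,B\in U(M_k)$ be given by $A\xi_j=\zeta^j\xi_j$ and $B\xi_j=\xi_{j+1}$, $j\in\mathbb Z/k$, so that $AB=\zeta BA$. For $y=(A,B,1,\dots,1)$ and $b=A^{k/2}$, take $c=B$. Then $\sum_i\chi(c,y_i)=|1-\zeta|\le2\pi/k$, while $bB=-Bb$ gives $\chi(c,b)=2$. So $\beta_{M_k}(y,b)\ge2-2\pi L/k$ is close to $2$ for large $k$, although $b$ is a power of $y_1$.
\end{example}

Property (T) provides tuples for which the whole generated algebra is captured, with one constant $L$ for all representations and all ambient algebras.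

\begin{lemma}\label{lem:T}
Let $\pi\colon\Gamma\to U(M)$ be a homomorphism into a tracial von Neumann algebra and $y_i=\pi(s_i)$. Then $\beta_M(y,b)=0$ for all $b\in\mathrm{Ball}(\pi(\Gamma)'')$.
\end{lemma}

\begin{proof}
Let $c\in\mathrm{Ball}(M)$ and let $c_0$ be as in Lemma~\ref{lem:avg} for $H=\pi(\Gamma)$. Inequality \eqref{eq:T} for the representation $\xi\mapsto\pi(\gamma)\xi\pi(\gamma)^*$ on $L^2(M)$ reads $\|c-c_0\|_2\le\kappa^{-1}\sum_i\chi(c,y_i)$. Since $c_0$ commutes with $b$, we get $\chi(c,b)=\|[c-c_0,b]\|_2\le2\|c-c_0\|_2\le L\sum_i\chi(c,y_i)$.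
\end{proof}

In $\mathcal R^{\mathcal U}$ such a tuple captures a Rademacher sequence.

\begin{lemma}\label{lem:LGamma}
There is a homomorphism $\lambda\colon\Gamma\to U(\mathcal R^{\mathcal U})$ with $\tau(\lambda(\gamma))=0$ for $\gamma\ne1$. The algebra $\lambda(\Gamma)''$, a copy of the group von Neumann algebra $L(\Gamma)$, is separable and contains a Rademacher sequence.
\end{lemma}

\begin{proof}
Let $p_n$ be the $n$-th prime and $\lambda_n$ the left regular representation of $\Gamma_n=SL_3(\mathbb F_{p_n})$, composed with reduction modulo $p_n$ and with an embedding $M_{|\Gamma_n|}\to\mathcal R$. Then $\tau(\lambda_n(\gamma))=0$ unless $\gamma\equiv1$ modulo $p_n$, which for $\gamma\ne1$ happens for finitely many $n$. Put $\lambda=(\lambda_n)_n$. The algebra is separable since $\Gamma$ is countable. As $e_{12}$ has infinite order, $a=\lambda(e_{12})$ satisfies $\tau(a^n)=0$ for $n\ne0$. These are the moments of $t\mapsto e^{2\pi it}$, which generates $L^\infty[0,1]$, so $L^\infty[0,1]$ embeds into $\lambda(\Gamma)''$ by (V3). Let $r_j(t)=(-1)^{t_j}$, where $t_j$ is the $j$-th binary digit of $t$;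 these functions are independent with mean zero.
\end{proof}

Now define, for $y,w\in\mathrm{Ball}(M)^m$,
\[
\Phi_M(y,w)=\sup_g\inf_z\max\Big\{\beta_M(w,z),\ \sup_u\min\big(\delta\mathbin{\dot-}\beta_M(y,u),\ |\chi(u,z)-\chi(u,g)|\mathbin{\dot-}15\delta\big)\Big\},
\]
\begin{equation}\label{eq:theta}
\theta=\sup_y\inf_w\Phi(y,w).
\end{equation}
All these values are nonnegative. The minimum is a continuous form of the implication ``if $\beta(y,u)<\delta$, then $z$ and $g$ have nearly the same commutator with $u$''. Continuity forces us to admit all $u$ with $\beta(y,u)$ small rather than zero, and the slack $15\delta$ absorbs the resulting errors in $\mathcal R$. So $\theta=0$ says: for every $y$ there is $w$ such that the commutation pattern of any $g$ on the approximate bicommutant of $y$ is reproduced by an element of the approximate bicommutant of $w$. The order of the quantifiers matters: $w$ is chosen before $g$. We use $\Phi$ only through the following lemma.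

\begin{lemma}\label{lem:read}
Let $y,w\in\mathrm{Ball}(M)^m$; all elements below are taken in $\mathrm{Ball}(M)$.
\begin{enumerate}
\item[{\rm (1)}] Suppose that for every $g$ there is $z$ with $\beta_M(w,z)=0$ and $|\chi(u,z)-\chi(u,g)|\le15\delta$ whenever $\beta_M(y,u)\le\delta$. Then $\Phi_M(y,w)=0$.
\item[{\rm (2)}] Suppose that $\Phi_M(y,w)<\delta/4$. Then for every $g$ there is $z$ with $\beta_M(w,z)<\delta/4$ and $|\chi(u,z)-\chi(u,g)|<15\delta+\delta/4$ whenever $\beta_M(y,u)=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) For this $z$ and any $u$, the first entry of the minimum vanishes if $\beta_M(y,u)>\delta$, and the second vanishes otherwise. (2) Choose $z$ for which the maximum is less than $\delta/4$. If $\beta_M(y,u)=0$, the first entry of the minimum is $\delta$, so the second is less than $\delta/4$.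
\end{proof}

\section{The sentence vanishes in $\mathcal R$}\label{sec:R}

Two opposite facts are needed: in $\mathcal R$ every approximate bicommutant is small, yet every finite set is almost contained in one. The first uses only hyperfiniteness.

\begin{lemma}\label{lem:small}
For $y\in\mathrm{Ball}(\mathcal R)^m$ there are $u_1,\dots,u_r\in\mathrm{Ball}(\mathcal R)$ such that every $u\in\mathrm{Ball}(\mathcal R)$ with $\beta_{\mathcal R}(y,u)\le\delta$ is within $3\delta$ of some $u_i$.
\end{lemma}

\begin{proof}
Choose $n$ with $\sum_i\|y_i-E_n(y_i)\|_2\le\delta/2L$, and let $Q=A_n'\cap\mathcal R$. Then $\mathcal R=A_n\otimes Q$; the center of $Q$ is central in $\mathcal R$, so $Q$ is a factor and $Q'\cap\mathcal R=A_n$. For $c\in U(Q)$ we have $[c,y_i]=[c,y_i-E_n(y_i)]$, so $L\sum_i\chi(c,y_i)\le\delta$. If $\beta_{\mathcal R}(y,u)\le\delta$, then $\chi(c,u)\le2\delta$ for all $c\in U(Q)$, and Lemma~\ref{lem:avg} with $H=U(Q)$ gives $u_0\in\mathrm{Ball}(A_n)$ with $\|u-u_0\|_2\le2\delta$. Let $u_1,\dots,u_r$ be a $\delta$-net of the compact set $\mathrm{Ball}(A_n)$.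
\end{proof}

\begin{remark}
A Rademacher sequence satisfies $\|r_i-r_j\|_2^2=2-2\tau(r_ir_j)=2$ for $i\ne j$, so it is not covered by finitely many balls of radius $3\delta$. By Lemmas~\ref{lem:T} and~\ref{lem:small}, no homomorphism $\pi\colon\Gamma\to U(\mathcal R)$ has a Rademacher sequence in $\pi(\Gamma)''$. Compare Lemma~\ref{lem:LGamma}: this is the contrast that $\theta$ exploits.
\end{remark}

For the second fact, Example~\ref{ex:clock} shows that arbitrary generators of a large matrix algebra will not do. We take them from irreducible representations of $\Gamma$.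

\begin{lemma}\label{lem:large}
For every finite $F\subset\mathrm{Ball}(\mathcal R)$ and $\varepsilon>0$ there is a homomorphism $\pi\colon\Gamma\to U(\mathcal R)$ such that every $f\in F$ is within $\varepsilon$ of $\mathrm{Ball}(\pi(\Gamma)'')$.
\end{lemma}

\begin{proof}
\emph{Irreducible representations of large dimension.} Let $p$ be prime. By Gaussian elimination $SL_3(\mathbb F_p)$ is generated by elementary matrices, which are powers of the images of the $s_i$, so it is a quotient of $\Gamma$. It acts on the set $Y$ of the $p^2+p+1$ lines through $0$ in $\mathbb F_p^3$. If $v_1,v_2$ span distinct lines, choose $v_3$ with $\det(v_1,v_2,v_3)=1$; the matrix with these columns maps the first two coordinate axes to the given lines. So there are two orbits on $Y\times Y$. The commutant of the permutation representation on $\ell^2(Y)$ consists of the matrices that are constant on these orbits, so it has dimension $2$. Write $\ell^2(Y)=\mathbb C1\oplus V$. The commutant contains $\mathbb C\oplus\mathrm{End}_\Gamma(V)$, so $\mathrm{End}_\Gamma(V)=\mathbb C$. This gives $\rho\colon\Gamma\to U(M_k)$, $k=p^2+p$,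 with $\rho(\Gamma)''=M_k$.

\emph{Positioning $M_k$.} Let $\varepsilon\le1$. Choose $n$ with $\|f-f'\|_2<\varepsilon/2$ for $f\in F$, where $f'=E_n(f)$, and put $d=2^n$. Choose $\rho$ with $\sqrt{d/k}<\varepsilon/2$ and regard $M_k\subset\mathcal R$ by (V2). Since $d$ need not divide $k$, we place $A_n$ in a large corner. Write $k=qd+r$ with $0\le r<d$, let $e\in M_k$ be a projection of rank $qd$, and let $\alpha\colon A_n\to eM_ke\cong M_d\otimes M_q$ be $x\mapsto x\otimes1$. If $r>0$, let $\alpha'$ be a unital $*$-homomorphism from $A_n$ to the II$_1$ factor $(1-e)\mathcal R(1-e)$; if $r=0$, let $\alpha'=0$. Then $\alpha+\alpha'\colon A_n\to\mathcal R$ is an embedding, so by (V2) there is $v\in U(\mathcal R)$ with $vxv^*=\alpha(x)+\alpha'(x)$ for $x\in A_n$. Hence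
\[
\|f'-v^*\alpha(f')v\|_2=\|\alpha'(f')\|_2\le\|1-e\|_2=\sqrt{r/k}<\varepsilon/2 .
\]
Put $\pi(\gamma)=v^*\rho(\gamma)v$. Then $\pi(\Gamma)''=v^*M_kv$, and its unit ball contains $v^*\alpha(f')v$.
\end{proof}

\begin{proposition}\label{prop:R}
$\theta^{\mathcal R}=0$.
\end{proposition}

\begin{proof}
Let $y\in\mathrm{Ball}(\mathcal R)^m$ and take $u_1,\dots,u_r$ from Lemma~\ref{lem:small}. The vectors $(\chi(u_i,g))_{i\le r}$, $g\in\mathrm{Ball}(\mathcal R)$, lie in the cube $[0,2]^r$. So there are $g_1,\dots,g_t\in\mathrm{Ball}(\mathcal R)$ such that for each $g$ some $l$ satisfies $|\chi(u_i,g_l)-\chi(u_i,g)|\le\delta$ for all $i$. By Lemma~\ref{lem:large} there are $\pi$ and $z_l\in\mathrm{Ball}(\pi(\Gamma)'')$ with $\|z_l-g_l\|_2\le\delta$ for $l\le t$. Let $w_i=\pi(s_i)$. By Lemma~\ref{lem:T}, $\beta_{\mathcal R}(w,z_l)=0$.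

Given $g$, take $l$ as above. Let $\beta_{\mathcal R}(y,u)\le\delta$ and choose $i$ with $\|u-u_i\|_2\le3\delta$. In the chain
\[
\chi(u,z_l),\quad\chi(u_i,z_l),\quad\chi(u_i,g_l),\quad\chi(u_i,g),\quad\chi(u,g)
\]
consecutive terms differ by at most $6\delta$, $2\delta$, $\delta$ and $6\delta$, by \eqref{eq:lip} and the choice of $l$. The total is $15\delta$, so $\Phi_{\mathcal R}(y,w)=0$ by Lemma~\ref{lem:read}(1).
\end{proof}

\section{Approximate bicommutants do not grow}\label{sec:growth}

Let $M\subset N$, let $w$ be a tuple in $M$ and $z\in N$. To show that a small value of $\beta_N(w,z)$ forces $z$ to be near $M$, we need a unitary that commutes with $w$ and moves $z$ by at least its distance to $M$. There is no reason to find one in $N$, but if $N$ is existentially closed it is enough to find one in an extension of $N$ within $\mathcal K$. Lemma~\ref{lem:phi} gives two copies of $N$ in $N^{\mathcal U}$ that agree on $M$, one of them inside $M^{\mathcal U}$. Placing them on the diagonal of a $2\times2$ matrix, we obtain a unitary that exchanges them.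

\begin{lemma}\label{lem:growth}
Let $\mathcal K$ satisfy {\rm (K1)} and {\rm (K2)}, and let $M\subset N$ be $\mathcal K$-e.c.\ members of $\mathcal K$. If $w\in\mathrm{Ball}(M)^m$ and $z\in\mathrm{Ball}(N)$, then $\|z-E_M(z)\|_2\le\beta_N(w,z)$.
\end{lemma}

\begin{proof}
The inclusion $M\subset N$ is existential, so Lemma~\ref{lem:phi} gives $\varphi\colon N\to M^{\mathcal U}\subset N^{\mathcal U}$ that agrees on $M$ with the diagonal embedding $\Delta\colon N\to N^{\mathcal U}$. By (L2) there is a separable II$_1$ factor $P\subset N^{\mathcal U}$ containing $\Delta(N)\cup\varphi(N)$. Then $P\in\mathcal K$ by (K1) and $M_2(P)\in\mathcal K$ by (K2). Define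
\[
\Theta\colon N\to M_2(P),\quad\Theta(x)=\begin{pmatrix}\Delta(x)&0\\0&\varphi(x)\end{pmatrix},\qquad v=\begin{pmatrix}0&1\\1&0\end{pmatrix}.
\]
The map $\Theta$ is a unital $*$-homomorphism, and the normalized trace of $\Theta(x)$ is $\frac12(\tau(x)+\tau(x))$, so $\Theta$ is an embedding. Conjugation by the unitary $v$ exchanges the diagonal entries, so $v\Theta(x)v^*-\Theta(x)=\mathrm{diag}(a,-a)$ with $a=\varphi(x)-\Delta(x)$, and
\[
\chi(v,\Theta(x))=\|\varphi(x)-\Delta(x)\|_2\qquad(x\in\mathrm{Ball}(N)).
\]
In particular $\chi(v,\Theta(w_i))=0$. Since $N$ is $\mathcal K$-e.c., $\Theta$ is existential. Now $\beta$ has the form $\sup_c\psi=-\inf_c(-\psi)$ with $\psi$ quantifier-free, so $\Theta$ preserves it. Evaluating at $c=v$,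
\[
\beta_N(w,z)=\beta_{M_2(P)}(\Theta(w),\Theta(z))\ge\chi(v,\Theta(z))=\|\varphi(z)-\Delta(z)\|_2 .
\]
Write $\varphi(z)=(a_n)_n$ with $a_n\in M$. By (V1), $\|a_n-z\|_2\ge\|E_M(z)-z\|_2$ for every $n$, so $\|\varphi(z)-\Delta(z)\|_2=\lim_{\mathcal U}\|a_n-z\|_2\ge\|z-E_M(z)\|_2$.
\end{proof}

\section{The lower bound}\label{sec:lower}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
We identify a factor with its image under an embedding; since (ii) concerns arbitrary embeddings, this is harmless. Let $G\in\mathcal G$. We show $\theta^G\ge\delta/4=1/400$.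

\emph{Step 0: passing to a factor that contains $L(\Gamma)$.} By (V2), $\mathcal R\subset G$, so $\lambda(\Gamma)''\subset\mathcal R^{\mathcal U}\subset G^{\mathcal U}$ with $\lambda$ from Lemma~\ref{lem:LGamma}. By (L2) there is a separable II$_1$ factor in $G^{\mathcal U}$ containing $\Delta(G)\cup\lambda(\Gamma)''$. It lies in $\mathcal K$ by (K1), so by (i) it embeds into some $M\in\mathcal G$. By (ii), $G\prec M$, so $\theta^G=\theta^M$. Let $y_i=\lambda(s_i)\in M$ and let $(r_j)$ be a Rademacher sequence in $\lambda(\Gamma)''\subset M$. Suppose that $\theta^M<\delta/4$. Then there is $w\in\mathrm{Ball}(M)^m$ with $\Phi_M(y,w)<\delta/4$; it is fixed from now on and does not depend on the pattern $S$ below.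

\emph{Step 1: realizing a pattern in an extension.} Let $S\subset\mathbb N$ and take $g_S\in U(M^{\mathcal U})$ from Lemma~\ref{lem:realize}. As in Step~0, (L2), (K1) and (i) give a separable factor in $M^{\mathcal U}$ containing $\Delta(M)\cup\{g_S\}$ and an extension $N_S\in\mathcal G$ of it. In $N_S$ the unitary $g_S$ still realizes $S$ exactly, since $\chi$ is quantifier-free. By (ii), $M\prec N_S$, so $\Phi_{N_S}(y,w)=\Phi_M(y,w)<\delta/4$.

\emph{Step 2: coding the pattern.} Lemma~\ref{lem:T}, applied to $\lambda\colon\Gamma\to U(N_S)$, gives $\beta_{N_S}(y,r_j)=0$ for all $j$. By Lemma~\ref{lem:read}(2) in $N_S$ with $g=g_S$, there is $z_S\in\mathrm{Ball}(N_S)$ with $\beta_{N_S}(w,z_S)<\delta/4$ and $|\chi(r_j,z_S)-\chi(r_j,g_S)|<15\delta+\delta/4$ for all $j$ at once.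

\emph{Step 3: descent to $M$.} By Lemma~\ref{lem:ec}, $M$ and $N_S$ are $\mathcal K$-e.c. By Lemma~\ref{lem:growth}, $m_S=E_M(z_S)\in\mathrm{Ball}(M)$ satisfies $\|z_S-m_S\|_2<\delta/4$, so $|\chi(r_j,m_S)-\chi(r_j,z_S)|<\delta/2$ by \eqref{eq:lip}. Hence $|\chi(r_j,m_S)-\chi(r_j,g_S)|<16\delta$ for all $j$: the element $m_S$ realizes $S$ with error $0.16$. This holds for each of the uncountably many $S\subset\mathbb N$, which contradicts Lemma~\ref{lem:count} because $M$ is separable.

Thus $\theta^G=\theta^M\ge1/400$, and $G\not\equiv\mathcal R$ by Proposition~\ref{prop:R}. The class $\mathcal K_{\rm emb}$ satisfies (K1) and (K2) by Lemma~\ref{lem:Kemb}, and the class of all separable II$_1$ factors satisfies them by definition.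
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:emb}]
Combine Proposition~\ref{prop:R} with Theorem~\ref{thm:general} for $\mathcal K=\mathcal K_{\rm emb}$. The infinitely generic embeddable factors satisfy (i) and (ii).
\end{proof}

\begin{remark}[The hypotheses]
Neither (i) nor (ii) can be dropped from Theorem~\ref{thm:emb}: by Proposition~\ref{prop:evidence}, the class $\{\mathcal R\}$ satisfies (ii), the class of embeddable factors $P\equiv\mathcal R$ satisfies (i), and both contain $\mathcal R$. Theorem~\ref{thm:emb} therefore shows that some embedding between embeddable factors elementarily equivalent to $\mathcal R$ is not elementary. The full strength of (ii) is used twice, for $\theta^G=\theta^M$ in Step~0 and for $\Phi_{N_S}(y,w)=\Phi_M(y,w)$ in Step~1; Step~3 needs only existential closedness. For the e.c.\ factor $\mathcal R$ it is Step~0 that fails: $\mathcal R\subset M$ and $\theta^{\mathcal R}=0<\theta^M$ for every $M\in\mathcal G$. Condition (K1) places separable subfactors of $G^{\mathcal U}$, $M^{\mathcal U}$ and $N_S^{\mathcal U}$ in $\mathcal K$, and (K2) is used only in Lemma~\ref{lem:growth},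 with $n=2$.
\end{remark}

\section{Quantifier complexity}\label{sec:cor}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
(1) Let $G$ be infinitely generic. By Theorem~\ref{thm:emb}, $G\not\equiv\mathcal R$. An elementary embedding $\mathcal R\to G$ would give $\mathcal R\equiv G$, and so would $\mathcal R^{\mathcal V}\cong G^{\mathcal W}$, by (L1).

(2) Infinitely generic embeddable factors exist and are e.c.\ by (a), $\mathcal R$ is e.c.\ by (b), and they are not elementarily equivalent by (1).

(3) Let $M_1,M_2$ be e.c.\ embeddable factors and $\sigma=\sup_x\inf_y\psi(x,y)$ with $\psi$ quantifier-free. Since $M_1\subset\mathcal R^{\mathcal U}\subset M_2^{\mathcal U}$, (L2) gives a separable $P\prec M_2^{\mathcal U}$ containing $M_1$. Then $P$ is an embeddable factor by Lemma~\ref{lem:Kemb}, and $\sigma^P=\sigma^{M_2}$ by (L1). The inclusion $M_1\subset P$ is existential, so for every tuple $a$ from $\mathrm{Ball}(M_1)$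
\[
\inf_{y\in M_1}\psi(a,y)=\inf_{y\in P}\psi(a,y)\le\sigma^P=\sigma^{M_2}.
\]
Hence $\sigma^{M_1}\le\sigma^{M_2}$, and equality follows by symmetry. The $\inf\sup$ case follows from $\inf_x\sup_y\psi=-\sup_x\inf_y(-\psi)$. By (a) and (b) this applies to $\mathcal R$ and to the infinitely generic factors.

It remains to put $\theta$ in prenex form. Write $\beta(y,b)=\sup_c\psi_0(c,y,b)$ with $\psi_0$ quantifier-free, and let $\psi_1(u,z,g)=|\chi(u,z)-\chi(u,g)|\mathbin{\dot-}15\delta$. A continuous nondecreasing function on $\mathbb R$ commutes with suprema and infima of bounded sets, and a continuous nonincreasing one exchanges them. Applying this to $t\mapsto\delta\mathbin{\dot-}t$ gives $\delta\mathbin{\dot-}\beta(y,u)=\inf_{c'}(\delta\mathbin{\dot-}\psi_0(c',y,u))$. Applying it to $t\mapsto\min(t,s)$ and $t\mapsto\max(t,s)$ moves the remaining quantifiers to the front, and in every tracial von Neumann algebra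
\[
\theta=\sup_y\,\inf_w\,\sup_g\,\inf_z\,\sup_{c,u}\,\inf_{c'}\ \max\big\{\psi_0(c,w,z),\ \min\big(\delta\mathbin{\dot-}\psi_0(c',y,u),\ \psi_1(u,z,g)\big)\big\}.
\]
This is the stated form.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Goldbring} Isaac Goldbring, \emph{On Popa's factorial commutant embedding problem}, arXiv:2003.10004 (2020).
\end{thebibliography}
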